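# Equivariant terms, fixed points, and a Quillen equivalence for parametrized operads

## 1. Terms on which a finite group acts

Let $G$ be a finite group and $X$ a $G$-set, whose elements we call colors. Let $\Lambda$ be a set, and for each $\lambda\in\Lambda$ let $p_\lambda:U_\lambda\to V_\lambda$ be a $G$-map of finite $G$-sets with $V_\lambda$ transitive, together with $G$-maps $x_\lambda:U_\lambda\to X$ and $y_\lambda:V_\lambda\to X$. Every point $v\in V_\lambda$ gives an operation symbol $m=(\lambda,v)$. Its arity is a finite set, not a number: $\mathrm{ar}(m)=p_\lambda^{-1}(v)$. The input $a\in\mathrm{ar}(m)$ has color $x_\lambda(a)$ and the output has color $y_\lambda(v)$. Let $E=\coprod_\lambda V_\lambda$ be the set of symbols. The group permutes it by $g(\lambda,v)=(\lambda,gv)$, and $\mathrm{ar}(gm)=g\,\mathrm{ar}(m)$.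

**Definition 1.1 (terms).** For a finite set $S$ of variables, a coloring $x:S\to X$, and $c\in X$, the set $\mathrm{Term}(S,x;c)$ is defined recursively. It contains

- the variable $s$, of height $0$, if $S=\{s\}$ and $x(s)=c$;
- the formal expression $m(t_a)_{a\in\mathrm{ar}(m)}$ whenever $m=(\lambda,v)\in E$ has output color $c$, $S=\coprod_aS_a$, and $t_a\in\mathrm{Term}(S_a,x|;x_\lambda(a))$; its height is $1+\max_a\mathrm{ht}(t_a)$, where $\max\emptyset=0$.

Every variable occurs exactly once in a term, and $m$, the sets $S_a$ and the $t_a$ can be read off from $m(t_a)_a$. This unique readability is used constantly below. Four kinds of structure live on these sets.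

*Renaming.* A bijection $\beta:S\to S'$ gives $\beta_*:\mathrm{Term}(S,x;c)\to\mathrm{Term}(S',x\beta^{-1};c)$. *Identities* are the variables. *Substitution*: for a map of sets $r:R\to S$, a coloring $z$ of $R$, a term $t\in\mathrm{Term}(S,x;c)$ and terms $t_s\in\mathrm{Term}(r^{-1}(s),z|;x(s))$, put
$$s\circ(t_s)=t_s,\qquad m(t_a)_a\circ(t_s)_{s\in S}=m\big(t_a\circ(t_s)_{s\in S_a}\big)_a .$$
*Action*: $g:\mathrm{Term}(S,x;c)\to\mathrm{Term}(S,gx;gc)$ leaves variables alone and moves symbols,
$$g\cdot s=s,\qquad g\cdot m(t_a)_a=(gm)\big(g\,t_{g^{-1}b}\big)_{b\in\mathrm{ar}(gm)} .$$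
This is well typed because $gx_\lambda(a)=x_\lambda(ga)$ and $gy_\lambda(v)=y_\lambda(gv)$.

**Lemma 1.2.** Substitution is associative and unital; renaming is functorial and $\alpha_*(t\circ(t_s)_s)=\beta_*t\circ((\alpha|)_*t_{\beta^{-1}s'})_{s'}$ for bijections $\alpha:R\to R'$, $\beta:S\to S'$ and $r':R'\to S'$ with $r'\alpha=\beta r$; and $g(ht)=(gh)t$, $g(t\circ(t_s)_s)=gt\circ(gt_s)_s$, $g\beta_*=\beta_*g$.

*Proof.* Left unitality is the definition of $s\circ(t_s)$. Everything else is an induction on the height of the outermost term $t$.

Right unitality: $s\circ(s)=s$, and $m(t_a)_a\circ(s)_{s\in S}=m(t_a\circ(s)_{s\in S_a})_a=m(t_a)_a$.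

Associativity, $(t\circ(t_s))\circ(w_r)_{r\in R}=t\circ(t_s\circ(w_r)_{r\in r^{-1}(s)})_s$: if $t=s$, both sides are $t_s\circ(w_r)$; if $t=m(t_a)_a$, both sides are $m(\cdots)$ with $a$-th entries equal by induction.

Naturality: if $t=s$, both sides are $\alpha_*t_s$; if $t=m(t_a)_a$, renaming acts entry by entry. Functoriality of renaming and $g\beta_*=\beta_*g$ are equally immediate.

Action: $g\big((hm)(h\,t_{h^{-1}b})_b\big)=(ghm)(gh\,t_{h^{-1}g^{-1}b'})_{b'}$ by induction, which is $(gh)\cdot m(t_a)_a$. Substitution and action: for a variable this is clear, and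
$$g\big(m(t_a\circ(t_s)_{s\in S_a})_a\big)=(gm)\big(g(t_{g^{-1}b}\circ(t_s)_s)\big)_b=(gm)\big(gt_{g^{-1}b}\circ(gt_s)_s\big)_b=\big(g\cdot m(t_a)_a\big)\circ(gt_s)_s .\qquad\square$$

When $g$ also acts on the variables, say $g|:S\to S'$, we combine both motions and write $g\bullet t=(g|)_*(g\,t)$.

**Definition 1.3 (equivariant families).** For a $G$-map $p:U\to V$ of finite $G$-sets and $G$-maps $x:U\to X$, $y:V\to X$, let $F(X,\Lambda)(p;x,y)$ be the set of families $(\omega_v)_{v\in V}$ with $\omega_v\in\mathrm{Term}(p^{-1}(v),x|;y(v))$ and $\omega_{gv}=g\bullet\omega_v$.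

**Example 1.4.** Let $G=C_2=\{e,\tau\}$, $X=*$, and let there be one generator $p_\lambda:C_2\to *$. There is one symbol $m$, with arity set $\{e,\tau\}$; write $m(t_e,t_\tau)$. Then $\tau\cdot m(t_e,t_\tau)=m(\tau t_\tau,\tau t_e)$. With two variables $1,2$ there are exactly two terms, $m(1,2)$ and $m(2,1)$, and $\tau$ exchanges them. So $F$ of the fold map $*\sqcup*\to*$ is empty: the variables do not move, and neither term is fixed. For $p:C_2\to *$ the variables are $e,\tau$ and they do move: $\tau\cdot m(e,\tau)=m(\tau,e)$, and renaming by $\tau$ gives back $m(e,\tau)$. So $F(C_2\to*)$ has two elements, $m(e,\tau)$ and $m(\tau,e)$. For any $C_2$-set $S$ of variables, a term $m(t_e,t_\tau)$ is a family over $*$ iff $t_\tau=\tau\bullet t_e$: the top symbol splits $S$ as $S_e\sqcup\tau S_e$, and below it one has a free choice over the point $e$ of $C_2$.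

What is this for? Terms form a free operad with an action of $G$. Equivariant families of terms form a free object in a second category, where operations are indexed by maps of $G$-sets instead of numbers. The theorem of this talk says that these two kinds of equivariant operads have the same homotopy theory. The two kinds are not equivalent as categories, and a functor comparing them loses information in general. It loses nothing on cofibrant objects, because a cofibrant object of the second kind is, in each simplicial degree and up to retracts, of the form $F(X,\Lambda)$.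

## 2. Operads indexed by $G$-sets, operads with $G$-action, and the theorem

### Orbits and transfer systems

The orbit category $\mathscr O_G$ has as objects the transitive $G$-sets $G/H$ and as morphisms the $G$-maps. Every $G$-map $G/K\to G/H$ is $aK\mapsto ag^{-1}H$ for some $g$ with $gKg^{-1}\le H$, unique up to replacing $g$ by $hg$, $h\in H$. A $G$-set $X$ gives the presheaf $G/H\mapsto\mathrm{Hom}_G(G/H,X)\cong X^H$, and this makes $\mathrm{Set}^G$ a full subcategory of $\mathrm{Psh}(\mathscr O_G)$. Every presheaf $A$ is extended to finite $G$-sets by $A(\coprod_iU_i)=\prod_iA(U_i)$ for orbits $U_i$; for a $G$-set $X$ this is $A(U)=\mathrm{Hom}_G(U,X)$. Finite $G$-sets range over a small full subcategory containing all isomorphism types and closed under subobjects, finite coproducts and pullbacks; pullbacks are the usual subsets of products. An *orbit* is a transitive finite $G$-set.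

**Definition 2.1.** A *$G$-transfer system* $\mathcal T$ is a partial order $\to$ on the set of subgroups of $G$ such that (i) $K\to H$ implies $K\le H$; (ii) $K\to H$ implies $gKg^{-1}\to gHg^{-1}$; (iii) if $K\to H$ and $L\le H$, then $K\cap L\to L$. The wide subcategory $\mathscr O_{\mathcal T}\subseteq\mathscr O_G$ contains $aK\mapsto ag^{-1}H$ iff $gKg^{-1}\to H$. A $G$-map $p:U\to V$ of finite $G$-sets with $V$ an orbit is *($\mathcal T$-)admissible* if its restriction to every orbit of $U$ lies in $\mathscr O_{\mathcal T}$; for arbitrary $V$ it is admissible if it is so over each orbit of $V$.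

For $G=C_2$ there are two transfer systems: the one with only $e\to e$ and $C_2\to C_2$, and the one that has $e\to C_2$ as well (for (iii), $e\cap L=e\to L$ for both $L$). In the first, $C_2\to*$ is not admissible; in the second, every map is.

**Lemma 2.2.** (a) A map $\beta:W\to W'$ of orbits lies in $\mathscr O_{\mathcal T}$ iff $\mathrm{Stab}(w)\to\mathrm{Stab}(\beta w)$ for some, equivalently every, $w\in W$. (b) Isomorphisms are admissible, and admissible maps are closed under composition and pullback. (c) If $p=p'q$ with $q:U\to U'$, $p':U'\to V$ and $p$ admissible, then $q$ is admissible.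

*Proof.* (a) For $aK\mapsto ag^{-1}H$ take $w=gK\mapsto eH$: the stabilizers are $gKg^{-1}$ and $H$. Independence of $w$ is (ii). (b) The first two claims are reflexivity and transitivity. In a pullback, $\mathrm{Stab}(v',u)=\mathrm{Stab}(v')\cap\mathrm{Stab}(u)$ with $\mathrm{Stab}(v')\le\mathrm{Stab}(v)$ and $\mathrm{Stab}(u)\to\mathrm{Stab}(v)$, so (iii) applies. (c) For $w\in U$ put $L=\mathrm{Stab}(w)\le K=\mathrm{Stab}(qw)\le H=\mathrm{Stab}(pw)$. From $L\to H$ and $K\le H$, (iii) gives $L=L\cap K\to K$. $\square$

### Operads indexed by $G$-sets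

The following are simplicial versions of the colored $G$-operads of Nardin and Shah with transfers restricted to $\mathcal T$.

**Definition 2.3.** A *simplicial colored $(\mathscr O_G,\mathscr O_{\mathcal T})$-operad* $(A,\mathcal O)$ consists of a presheaf of colors $A\in\mathrm{Psh}(\mathscr O_G)$ and

- simplicial sets $\mathcal O(p;x,y)$ for every admissible $p:U\to V$ with $V$ an orbit and $x\in A(U)$, $y\in A(V)$; for $q:W\to U=\coprod_iU_i$ put $\mathcal O(q;z,x)=\prod_i\mathcal O(q_i;z_i,x_i)$ (a point if $U=\emptyset$), and extend all structure componentwise;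
- identities $1_y\in\mathcal O(\mathrm{id}_V;y,y)_0$;
- compositions $\mathcal O(q;z,x)\times\mathcal O(p;x,y)\to\mathcal O(pq;z,y)$, written $(\theta,\omega)\mapsto\omega\circ\theta$;
- for each isomorphism $\sigma:U'\to U$ with $p\sigma=p'$, maps $\sigma^*:\mathcal O(p;x,y)\to\mathcal O(p';\sigma^*x,y)$;
- for each $f:V'\to V$, with pullback $p':P=V'\times_VU\to V'$ and projection $f':P\to U$, restrictions $f^\star:\mathcal O(p;x,y)\to\mathcal O(p';f'^*x,f^*y)$.

These satisfy the evident associativity, unitality, functoriality and compatibility axioms, spelled out in Section 3. A morphism $(f,\phi)$ is a map $f$ of color presheaves with compatible maps $\phi$ of operation spaces. Write $\mathcal M=\mathrm{sOp}^c_{(\mathscr O_G,\mathscr O_{\mathcal T})}$ for this category, and $\mathcal M'=\mathrm{sOp}^{\mathrm{Set}^G}_{(\mathscr O_G,\mathscr O_{\mathcal T})}$ for the full subcategory on the objects whose color presheaf lies in $\mathrm{Set}^G$. (If data are given only over the $G/H$, they extend to all orbits by transport along chosen isomorphisms.) An operad is *discrete* if its operation spaces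 are sets.

**Example 2.4.** Take one color and let $\mathcal O(p)$ be the set of families $(\ell_v)_{v\in V}$ of linear orders on the fibers $p^{-1}(v)$ such that $g:p^{-1}(v)\to p^{-1}(gv)$ is order preserving for all $g,v$. Composition is lexicographic, and restriction pulls orders back along the bijections of fibers. For $G=C_2$ and the larger transfer system, $\mathcal O(*\sqcup*\to*)$ has two elements and $\mathcal O(C_2\to*)$ is empty, since $\tau$ preserves no linear order on $C_2$.

Applying $\pi_0$ to all operation spaces gives a discrete operad $\pi_0(A,\mathcal O)$. Its underlying category at $G/H$ has object set $A(G/H)$ and morphisms $x\to y$ the set $\pi_0\mathcal O(\mathrm{id}_{G/H};x,y)$. A morphism is *fully faithful* if all maps of operation spaces are weak homotopy equivalences; *essentially surjective* if $\pi_0$ of it is essentially surjective on underlying categories at every orbit; an *isofibration* if all maps of operation spaces are Kan fibrations and $\pi_0$ of it is an isofibration on underlying categories at every orbit (isomorphisms $fx\cong y'$ lift to isomorphisms $x\cong x'$).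

**Known theorem (used as given).** $\mathcal M$ carries a cofibrantly generated model structure whose weak equivalences are the fully faithful and essentially surjective morphisms and whose fibrations are the isofibrations.

We call these classes, and the resulting cofibrations, *ambient*.

### Operads with $G$-action

Let $\mathcal N=(\mathrm{sOp}^c)^G$ be the category of simplicial colored operads $\mathcal P$, with a color set $C$, equipped with a $G$-action by operad automorphisms: an action on $C$ and maps $\mathcal P(x_1,\dots,x_n;x_0)\to\mathcal P(gx_1,\dots,gx_n;gx_0)$ compatible with identities, composition and the $\Sigma_n$-actions. Morphisms are the equivariant maps. We use the coordinate-free form $\mathcal P(S,x;c)$, $S$ a finite set, $x:S\to C$: for $|S|=n$ an element is a family $(\omega_b)$ indexed by bijections $b:\{1,\dots,n\}\to S$ with $\omega_b\in\mathcal P(xb(1),\dots,xb(n);c)$ and $\omega_{b\sigma^{-1}}=\sigma\omega_b$, so it is determined by any one $\omega_b$. It comes with relabelings $\beta_*$, identities $1_c\in\mathcal P(\{s\},c;c)$ preserved by relabeling, compositions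 $\omega\circ(\theta_s)_s$ for $r:R\to S$, and maps $g:\mathcal P(S,x;c)\to\mathcal P(S,gx;gc)$, and these satisfy exactly the identities listed in Lemma 1.2. So Lemma 1.2 says that $\mathrm{Term}(X,\Lambda)$ is a discrete $G$-operad with colors $X$.

The group $G\times\Sigma_n$ acts on profiles by $(g,\sigma)\cdot(x_1,\dots,x_n;x_0)=(gx_{\sigma^{-1}(1)},\dots,gx_{\sigma^{-1}(n)};gx_0)$ and compatibly on operation spaces. For $H\le G$, a finite $H$-set $S$ is *admissible* if $G\times_HS\to G/H$ is admissible, equivalently if every stabilizer $K$ of $S$ satisfies $K\to H$. An identification $S\cong\{1,\dots,n\}$ gives $\rho:H\to\Sigma_n$, and $\mathcal F_{\mathcal T}$ is the family of the graph subgroups $\Gamma_\rho=\{(h,\rho(h))\}\le G\times\Sigma_n$ so obtained. For $G=C_2$ and $n=2$ the graph of the nontrivial $\rho:C_2\to\Sigma_2$ lies in $\mathcal F_{\mathcal T}$ iff $e\to C_2$.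

**Graph model structure (Bonventre–Pereira, used as given).** A map $F:\mathcal P\to\mathcal Q$ in $\mathcal N$ is a weak equivalence (resp. fibration) iff

- (a) for every $\Gamma\in\mathcal F_{\mathcal T}$ and every $\Gamma$-fixed profile, $\mathcal P(\underline x;x_0)^\Gamma\to\mathcal Q(F\underline x;Fx_0)^\Gamma$ is a weak homotopy equivalence (resp. Kan fibration);
- (b) for every $H\le G$, $F$ induces an essentially surjective functor (resp. an isofibration) on $\pi_0$ of the $H$-fixed underlying simplicial categories, which have objects $C^H$ and mapping spaces $\mathcal P(x;y)^H$.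

### The comparison functor and the theorem

For $(A,\mathcal O)\in\mathcal M'$ with $A=X\in\mathrm{Set}^G$ we have $A(G/e)=X$. Let $\nabla_n:\coprod_{i=1}^nG/e\to G/e$ be the fold map, which is admissible. Put
$$\phi^*\mathcal O(x_1,\dots,x_n;x_0)=\mathcal O(\nabla_n;(x_1,\dots,x_n),x_0).$$
Here $\Sigma_n$ acts by permuting summands, identities and composition come from $\mathcal O$ via $\nabla_n\circ\coprod_i\nabla_{k_i}=\nabla_{\sum k_i}$, and $g\in G$ acts by restriction along the automorphism $a\mapsto ag$ of $G/e$, which is $x\mapsto gx$ on colors. This defines $\phi^*:\mathcal M'\to\mathcal N$. It remembers the operations over the free orbit only.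

**Theorem A.** For every finite group $G$ and every $G$-transfer system $\mathcal T$, the category $\mathcal M'$ has a model structure whose weak equivalences and fibrations are the ambient ones between objects of $\mathcal M'$, with cofibrations determined by the left lifting property. The functor $\phi^*$ has a right adjoint $\phi_*$, and $\phi^*\dashv\phi_*$ is a Quillen equivalence between $\mathcal M'$ and $\mathcal N$ with the graph model structure.

This is the statement posed as a conjecture in Gregoire Marc, "Homotopy theory of simplicial parametrized operads", arXiv:2510.06932 (2025); so the conjecture is true. The proof gives more.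

**Theorem B.**

1. The cofibrations of $\mathcal M'$ are exactly the ambient cofibrations between objects of $\mathcal M'$. Every cofibrant object of $\mathcal M$ lies in $\mathcal M'$. The inclusion $\iota:\mathcal M'\to\mathcal M$ has a left adjoint $R$, and $R\dashv\iota$ is a Quillen equivalence.
2. $\phi_*$ is fully faithful, and it preserves and reflects weak equivalences and fibrations. The unit $\eta_{\mathcal O}:\mathcal O\to\phi_*\phi^*\mathcal O$ is an isomorphism for all cofibrant $\mathcal O\in\mathcal M'$. The functors $\phi^*,\phi_*$ restrict to mutually inverse equivalences between the full subcategories of cofibrant objects.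
3. If $\mathcal P\in\mathcal N$ is cofibrant, the stabilizer in $G\times\Sigma_n$ of any simplex of any $\mathcal P(x_1,\dots,x_n;x_0)$ belongs to $\mathcal F_{\mathcal T}$. In particular $\mathcal P(\underline x;x_0)^\Gamma=\emptyset$ for every $\Gamma\le G\times\Sigma_n$ fixing the profile with $\Gamma\notin\mathcal F_{\mathcal T}$.
4. If $G\ne1$, there is $\mathcal O\in\mathcal M'$ for which $\eta_{\mathcal O}$ is not a weak equivalence.

## 3. Base change along cartesian squares

The axioms are easier to use when restriction and the action of isomorphisms are merged. First, the axioms of Definition 2.3 in full.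

- (A1) $\circ$ is associative and unital.
- (A2) $(\sigma\tau)^*=\tau^*\sigma^*$, $\mathrm{id}^*=\mathrm{id}$. (a) $\omega\circ\tau^*\theta=\tau^*(\omega\circ\theta)$. (b) For an isomorphism $\sigma:U'\to U$ and $\theta\in\mathcal O(W\to U;z,x)$: $(\sigma^*\omega)\circ(\sigma^\star\theta)=\tilde\sigma^*(\omega\circ\theta)$, with $\tilde\sigma:U'\times_UW\to W$ the projection.
- (A3) $g^\star f^\star\omega=c^*(fg)^\star\omega$ and $\mathrm{id}^\star\omega=c^*\omega$, with $c$ the canonical isomorphisms $V''\times_{V'}(V'\times_VU)\to V''\times_VU$ and $V\times_VU\to U$.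
- (A4) For $f:V'\to V$, $P=V'\times_VU$, $f':P\to U$: $f^\star(\omega\circ\theta)=k_0^*(f^\star\omega\circ f'^\star\theta)$ with $k_0:V'\times_VW\to P\times_UW$ canonical; $f^\star\sigma^*\omega=(V'\times_V\sigma)^*f^\star\omega$; $f^\star1_y=\mathrm{pr}^*1_{f^*y}$ with $\mathrm{pr}:V'\times_VV\to V'$.

**Definition 3.1.** A *cartesian square* $(f,\bar f):p'\to p$ consists of $p':U'\to V'$, $p:U\to V$, $f:V'\to V$, $\bar f:U'\to U$ with $p\bar f=fp'$ such that $k=(p',\bar f):U'\to V'\times_VU$ is bijective. Put
$$(f,\bar f)^*\omega=k^*f^\star\omega\in\mathcal O(p';\bar f^*x,f^*y).$$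

For instance, for $p:U\to V$ and $v\in V$ the maps $G\to V$, $a\mapsto av$, and $G\times p^{-1}(v)\to U$, $(a,s)\mapsto as$, form a cartesian square from the projection $G\times p^{-1}(v)\to G$ to $p$: the comparison map $(a,s)\mapsto(a,as)$ has inverse $(a,u)\mapsto(a,a^{-1}u)$. This square will produce the unit $\eta$.

**Lemma 3.2.** The axioms (A1)–(A4) are equivalent, via $\sigma^*=(\mathrm{id}_V,\sigma)^*$ and $f^\star=(f,f')^*$, to:

- (B1) $\circ$ is associative and unital.
- (B2) $(\mathrm{id},\mathrm{id})^*=\mathrm{id}$ and $(fg,\bar f\bar g)^*=(g,\bar g)^*(f,\bar f)^*$.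
- (B3) If $(f,\bar f):p'\to p$ and $(\bar f,\hat f):q'\to q$ are cartesian, with $q:W\to U$ and $p:U\to V$, then $(f,\hat f)^*(\omega\circ\theta)=(f,\bar f)^*\omega\circ(\bar f,\hat f)^*\theta$.
- (B4) $(f,f)^*1_y=1_{f^*y}$ for the square $(f,f):\mathrm{id}_{V'}\to\mathrm{id}_V$.

Morphisms are the maps compatible with colors, identities, composition and base change $(f,\bar f)^*$.

*Proof.* The purpose is only to trade canonical isomorphisms for squares.

*(A) implies (B).* With (A3) for $\mathrm{id}^\star$ one gets $\sigma^*=(\mathrm{id}_V,\sigma)^*$, in particular $(\mathrm{id},\mathrm{id})^*=\mathrm{id}$. For (B2), let $k:U'\to V'\times_VU$ and $l:U''\to V''\times_{V'}U'$ be canonical. By (A4) and (A3),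
$$l^*g^\star k^*f^\star\omega=l^*(V''\times k)^*g^\star f^\star\omega=l^*(V''\times k)^*c^*(fg)^\star\omega,$$
and $c(V''\times k)l$ is the canonical isomorphism $U''\to V''\times_VU$.

For (B3), let $k:U'\to P$, $n:W'\to U'\times_UW$, $w:W'\to V'\times_VW$ be canonical, so $\bar f=f'k$. By (A3), $\bar f^\star\theta=(c^{-1})^*k^\star f'^\star\theta$ with $c:U'\times_P(P\times_UW)\to U'\times_UW$ canonical. By (A2)(a) and (b), the right side of (B3) is
$$(k^*f^\star\omega)\circ(c^{-1}n)^*k^\star f'^\star\theta=(c^{-1}n)^*\tilde k^*(f^\star\omega\circ f'^\star\theta),$$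
while by (A4) the left side is $w^*k_0^*(f^\star\omega\circ f'^\star\theta)$. Both $\tilde kc^{-1}n$ and $k_0w$ are the canonical isomorphism $W'\to P\times_UW$. For (B4), $(f,f)^*1_y=k^*\mathrm{pr}^*1_{f^*y}$ with $k=(\mathrm{id},f):V'\to V'\times_VV$, and $\mathrm{pr}\,k=\mathrm{id}$.

*(B) implies (A).* (A2): the first two equations are (B2); (a) is (B3) for the squares $(\mathrm{id}_V,\mathrm{id}_U)$, $(\mathrm{id}_U,\tau)$; (b) is (B3) for $(\mathrm{id}_V,\sigma)$, $(\sigma,\tilde\sigma)$. (A3): by (B2) both sides are base change along the same square. (A4): by (B3), $f^\star\omega\circ f'^\star\theta=(f,f'')^*(\omega\circ\theta)$ with $f'':P\times_UW\to W$ the projection, and $f''k_0$ is the projection of $V'\times_VW$; the second equation is (B2); for the third, the projection $V'\times_VV\to V$ is $f\,\mathrm{pr}$, so $f^\star1_y=(\mathrm{id},\mathrm{pr})^*(f,f)^*1_y=\mathrm{pr}^*1_{f^*y}$.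

For morphisms, compatibility with all $\sigma^*$ and $f^\star$ is the same as compatibility with all $(f,\bar f)^*$. $\square$

From now on only (B1)–(B4) are used. For an isomorphism $p:U\to V$ and $y\in A(V)$ put $1_p=1_p^y=(\mathrm{id}_V,p)^*1_y\in\mathcal O(p;p^*y,y)$.

**Lemma 3.3.** (i) $\omega\circ1_\sigma=\sigma^*\omega$ for isomorphisms $\sigma:U'\to U$. (ii) $(f,\bar f)^*1_p=1_{p'}$. (iii) For an isomorphism $c:V_1\to V_2$ and $\xi\in\mathcal O(q:U\to V_1;x,c^*y)$: $1_c^y\circ\xi=(c^{-1},\mathrm{id}_U)^*\xi$, with $(c^{-1},\mathrm{id}_U):cq\to q$.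

*Proof.* (i) Apply (B3) to $\omega\circ1_x=\omega$ with the squares $(\mathrm{id}_V,\mathrm{id}_U)$ and $(\mathrm{id}_U,\sigma)$. (ii) $(f,\bar f)^*(\mathrm{id},p)^*1_y=(f,p\bar f)^*1_y=(f,fp')^*1_y=(\mathrm{id},p')^*(f,f)^*1_y=1_{p'}$. (iii) Put $\xi'=(c^{-1},\mathrm{id}_U)^*\xi$, so $\xi=(c,\mathrm{id}_U)^*\xi'$ by (B2). By (B3),
$$1_c\circ\xi=(\mathrm{id}_{V_2},c)^*1_y\circ(c,\mathrm{id}_U)^*\xi'=(\mathrm{id},\mathrm{id})^*(1_y\circ\xi')=\xi'.\qquad\square$$

## 4. Equivariant families as a right adjoint

Definition 1.3 made families of terms. The same recipe applies to every $G$-operad.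

### The functor $\phi_*$

**Definition 4.1.** For $\mathcal P\in\mathcal N$ with colors $C$, the operad $\phi_*\mathcal P$ has color presheaf $C\in\mathrm{Set}^G$, so $A(U)=\mathrm{Hom}_G(U,C)$. For admissible $p:U\to V$,
$$\phi_*\mathcal P(p;x,y)=\big\{(\omega_v)_{v\in V}:\ \omega_v\in\mathcal P(p^{-1}(v),x|;y(v)),\ \omega_{gv}=g\bullet\omega_v\big\},\qquad g\bullet\omega_v=(g|_{p^{-1}(v)})_*(g\,\omega_v),$$
with $1_y=(1_{y(v)})_v$, $(\omega\circ\theta)_v=\omega_v\circ(\theta_u)_{u\in p^{-1}(v)}$, and
$$((f,\bar f)^*\omega)_{v'}=(\bar f|_{p'^{-1}(v')})^{-1}_*\,\omega_{f(v')}.$$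
Here $\bar f$ restricts to bijections $p'^{-1}(v')\to p^{-1}(f(v'))$.

The formulas make sense for all finite $V$ and turn coproducts in $V$ into products, as they should. We check that they define an operad.

**Step 1 (the new families are equivariant).** For identities this is clear. For composition, naturality of composition under relabeling gives
$$(\omega\circ\theta)_{gv}=(g|)_*g\omega_v\circ\big((g|)_*g\theta_{g^{-1}u'}\big)_{u'}=(g|)_*\big(g\omega_v\circ(g\theta_u)_u\big)=g\bullet(\omega\circ\theta)_v .$$
For base change, since $\bar f$ is equivariant,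
$$(\bar f|)^{-1}_*\omega_{gf(v')}=(\bar f|)^{-1}_*(g|)_*g\omega_{f(v')}=(g|)_*(\bar f|)^{-1}_*g\omega_{f(v')}=g\bullet((f,\bar f)^*\omega)_{v'} .$$

**Step 2 (the axioms).** (B1) holds fiber by fiber; (B2) is functoriality of relabeling; (B4) is invariance of identities under relabeling; and (B3) is naturality:
$$(\hat f|)^{-1}_*\big(\omega_{f(v')}\circ(\theta_u)_u\big)=(\bar f|)^{-1}_*\omega_{f(v')}\circ\big((\hat f|)^{-1}_*\theta_{\bar f(u')}\big)_{u'\in p'^{-1}(v')} .$$

So $\phi_*:\mathcal N\to\mathcal M'$ is a functor. Example 2.4 is $\phi_*$ of the associative operad (linear orders) with trivial action, and $F(X,\Lambda)=\phi_*\mathrm{Term}(X,\Lambda)$.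

**Lemma 4.2.** (1) Let $V=G/H$ and $S=p^{-1}(eH)$. Evaluation at $eH$ is an isomorphism $\phi_*\mathcal P(p;x,y)\cong\mathcal P(S,x|;y(eH))^H$, with $H$ acting by $\bullet$. After choosing $S\cong\{1,\dots,n\}$, with $\rho$ describing the $H$-action, this is $\mathcal P(\underline x;x_0)^{\Gamma_\rho}$, and the pairs ($\Gamma\in\mathcal F_{\mathcal T}$, $\Gamma$-fixed profile) are exactly what arises. In particular $\phi_*\mathcal P(\mathrm{id}_{G/H};x,y)=\mathcal P(x;y)^H$ for $x,y\in C^H$, compatibly with composition.
(2) A map $F$ in $\mathcal N$ is a weak equivalence (resp. fibration) iff $\phi_*F$ is one in $\mathcal M$.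

*Proof.* (1) Since $\bullet$ is an action and $G/H$ is transitive, a family is determined by $\omega_{eH}$, and $\omega_{eH}$ extends to a family iff $h\bullet\omega_{eH}=\omega_{eH}$ for $h\in H$. We have $U\cong G\times_HS$, elements of $A(G\times_HS)$ are $H$-maps $S\to C$, and elements of $A(G/H)$ are points of $C^H$. A profile is $\Gamma_\rho$-fixed iff $x_{\rho(h)i}=hx_i$ and $hx_0=x_0$, which is the same thing. Finally $p$ is admissible iff $S$ is an admissible $H$-set.
(2) By (1), conditions (a) and (b) for $F$ are the ambient conditions for $\phi_*F$. $\square$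

### The functor $\phi^*$ in coordinate-free form

For $\mathcal O\in\mathcal M'$ with colors $X$,
$$\phi^*\mathcal O(S,x;c)=\mathcal O(\pi_S:G\times S\to G;\tilde x,\tilde c),\qquad\tilde x(a,s)=a\,x(s),\quad\tilde c(a)=ac,$$
with $G$ acting on the left factor. For $S=\{1,\dots,n\}$ this is the definition of Section 2. The structure is as follows.

- Relabeling: $\beta_*=(\mathrm{id}_G,\mathrm{id}\times\beta^{-1})^*$.
- Identity on $\{s\}$: $1_{\mathrm{pr}}$ with $\mathrm{pr}:G\times\{s\}\to G$.
- Action: $g\omega=(r_g,r_g\times\mathrm{id}_S)^*\omega$, with $r_g(a)=ag$; since $r_hr_g=r_{gh}$, (B2) gives $g(h\omega)=(gh)\omega$.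
- Composition: for $r:R\to S$ it is $\omega\circ\theta$, where $\theta\in\mathcal O(\mathrm{id}\times r:G\times R\to G\times S)$ has component $(h_s,\mathrm{id})^*\theta_s$ over $G\times\{s\}$, with $h_s:G\times\{s\}\to G$ the projection and $\mathrm{id}$ the identity of $G\times r^{-1}(s)$.

The identities of Lemma 1.2 hold here by (B1)–(B4). For instance, naturality is (B3) for the squares $(\mathrm{id}_G,\mathrm{id}\times\beta^{-1})$ and $(\mathrm{id}\times\beta^{-1},\mathrm{id}\times\alpha^{-1})$, using $h_s(\mathrm{id}\times\beta^{-1})=h_{\beta s}$ on $G\times\{\beta s\}$. Compatibility of the action with composition is (B3) for $(r_g,r_g\times\mathrm{id}_S)$ and $(r_g\times\mathrm{id}_S,r_g\times\mathrm{id}_R)$, using $h_s(r_g\times\mathrm{id})=r_gh_s$. Unitality is Lemma 3.3(ii) and (iii). Associativity follows from that of $\mathcal O$ and (B3) for the squares $(h_s,\mathrm{id})$ and $(\mathrm{id},\mathrm{id})$.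

### Unit, counit and triangle identities

**Step 3 (the unit).** For $\omega\in\mathcal O(p:U\to V;x,y)$ and $v\in V$ let $\kappa_v:G\to V$, $a\mapsto av$, and $\bar\kappa_v:G\times p^{-1}(v)\to U$, $(a,s)\mapsto as$. The square $(\kappa_v,\bar\kappa_v):\pi_{p^{-1}(v)}\to p$ is cartesian (Section 3). Put
$$\eta(\omega)_v=(\kappa_v,\bar\kappa_v)^*\omega\in\phi^*\mathcal O(p^{-1}(v),x|;y(v)).$$
We verify that $\eta_{\mathcal O}:\mathcal O\to\phi_*\phi^*\mathcal O$ is a well-defined morphism, the identity on colors.

*Equivariance.* $g\bullet\eta(\omega)_v=(\mathrm{id},\mathrm{id}\times g^{-1})^*(r_g,r_g\times\mathrm{id})^*(\kappa_v,\bar\kappa_v)^*\omega$. On bases the composite is $\kappa_vr_g=\kappa_{gv}$. On total spaces it is $(a,s')\mapsto(a,g^{-1}s')\mapsto(ag,g^{-1}s')\mapsto as'$, which is $\bar\kappa_{gv}$. So this is $\eta(\omega)_{gv}$.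

*Composition.* For $\theta\in\mathcal O(q:W\to U;\dots)$ let $\hat\kappa:G\times(pq)^{-1}(v)\to W$, $(a,w)\mapsto aw$. By (B3), $\eta(\omega\circ\theta)_v=(\kappa_v,\bar\kappa_v)^*\omega\circ(\bar\kappa_v,\hat\kappa)^*\theta$. Over $G\times\{s\}$ we have $\bar\kappa_v=\kappa_sh_s$, and $\hat\kappa$ restricts to $\bar\kappa_s$ on $G\times q^{-1}(s)$. So the component of the second factor there is $(h_s,\mathrm{id})^*\eta(\theta)_s$, and $\eta(\omega\circ\theta)_v=\eta(\omega)_v\circ(\eta(\theta)_s)_s$.

*Identities.* $\eta(1_y)_v=(\kappa_v,\kappa_v\mathrm{pr})^*1_y=(\mathrm{id},\mathrm{pr})^*(\kappa_v,\kappa_v)^*1_y=1_{\mathrm{pr}}$.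

*Base change.* We have $f\kappa_{v'}=\kappa_{f(v')}$ and $\bar f\bar\kappa_{v'}=\bar\kappa_{f(v')}(\mathrm{id}\times\bar f|)$, so
$$\eta((f,\bar f)^*\omega)_{v'}=(\mathrm{id},\mathrm{id}\times\bar f|)^*\eta(\omega)_{f(v')}=(\bar f|)^{-1}_*\eta(\omega)_{f(v')} .$$

Naturality in $\mathcal O$ holds since morphisms commute with base change.

**Step 4 (the counit is an isomorphism).** $\phi^*\phi_*\mathcal P(S,x;c)$ is the set of families $(\omega_a)_{a\in G}$ with $\omega_a\in\mathcal P(\{a\}\times S,\dots;ac)$ and $\omega_{ga}=g\bullet\omega_a$. Let $\epsilon$ send it to $\omega_e$ relabeled along $\{e\}\times S\cong S$. This is bijective, since $G$ acts freely and transitively on $G$. Identities and relabeling are fiberwise. So is composition: $(\omega\circ\theta)_e=\omega_e\circ(\theta_{(e,s)})_s$ and $\theta_{(e,s)}=((h_s,\mathrm{id})^*\theta_s)_{(e,s)}=(\theta_s)_e$. For the action, $(g\omega)_e$ is $\omega_g=(g|)_*(g\omega_e)$ relabeled along $\{g\}\times S\cong\{e\}\times S$, which is $g\omega_e$. So $\epsilon:\phi^*\phi_*\mathcal P\to\mathcal P$ is a natural isomorphism.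

**Step 5 (triangle identities).** For $\omega\in\phi_*\mathcal P(p;x,y)$, $\eta(\omega)_v$ is the family $a\mapsto\omega_{av}$ relabeled along $p^{-1}(av)\cong\{a\}\times p^{-1}(v)$, $as\leftrightarrow(a,s)$; evaluating at $a=e$ and relabeling back gives $\omega_v$. For $\omega\in\phi^*\mathcal O(S,x;c)$, $\eta(\omega)_e=(\mathrm{id}_G,\bar\kappa_e)^*\omega$ with $\bar\kappa_e(a,(e,s))=(a,s)$, and relabeling along $\{e\}\times S\cong S$ gives $\omega$.

**Proposition 4.3.** $\phi^*\dashv\phi_*$ with invertible counit. Hence $\phi_*$ is fully faithful, and $\eta$ is an isomorphism on every object isomorphic to some $\phi_*\mathcal P$.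

*Proof.* The adjunction is Steps 3–5. Invertibility of $\epsilon$ gives full faithfulness. By $\phi_*\epsilon\circ\eta\phi_*=\mathrm{id}$, the map $\eta_{\phi_*\mathcal P}$ is inverse to $\phi_*\epsilon_{\mathcal P}$; naturality transports this along isomorphisms. $\square$

Everything is levelwise in the simplicial direction and applies verbatim to discrete operads; in degree $j$ we have $(\eta_{\mathcal O})_j=\eta_{\mathcal O_j}$.

## 5. Where the unit is invertible and where it is not

Since $\epsilon$ is always invertible, the first thing to try is to show that $\eta$ is invertible too, or at least a weak equivalence; then the Quillen equivalence would follow for formal reasons. Start with the trivial group. If $G=1$, every orbit $V$ is a point, so $\kappa_v$ and $\bar\kappa_v$ are bijections and $(\kappa_v,\bar\kappa_v)^*$ is bijective by (B2). So $\eta$ is always an isomorphism.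

The same argument works over a free orbit for any $G$. If $V\cong G/e$, then $\kappa_v$ is an isomorphism, hence so is $\bar\kappa_v$, and a family $(\omega_{v'})_{v'\in V}$ is determined by an arbitrary $\omega_v$ because $\mathrm{Stab}(v)=1$. So $\eta$ is bijective on operations over $V$. Over a nonfree orbit the argument breaks: $\kappa_v:G\to V$ is no longer injective, and nothing forces an operation over $V$ to be determined by its restriction along $\kappa_v$. This cannot be repaired.

**Proof of Theorem B.4.** Let $G\ne1$. Let $M$ be the presheaf of commutative groups on $\mathscr O_G$ with $M(G/G)=\mathbb Z/2$ and $M(V)=1$ for orbits $V\not\cong G/G$. It is a presheaf because $G/G$ has no maps to other orbits and only the identity endomorphism. Let $\mathcal O$ have colors $X=*$, and for $p:U\to V$ over an orbit let $\mathcal O(p;*,*)=M(V)$ (discrete) if $p$ is an isomorphism, and $\emptyset$ otherwise. For isomorphisms $p,q$ put $\omega\circ\theta=\omega\cdot(p^*)^{-1}\theta$; identities are neutral elements; base change along $(f,\bar f)$ is $f^*:M(V)\to M(V')$. If $p$ or $q$ is not an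 isomorphism, with $p:U\to V$ over an orbit, then there is nothing to compose: either $\mathcal O(p)=\emptyset$, or $U$ is an orbit and $\mathcal O(q)=\emptyset$. Axioms (B1), (B2), (B4) are clear, and (B3) holds because $p\bar f=fp'$ gives $\bar f^*p^*=p'^*f^*$. Since $G\ne1$, $M(G/e)=1$, so $\phi^*\mathcal O$ has only the identity operation, and $\phi_*\phi^*\mathcal O(\mathrm{id}_{G/G};*,*)$ is a point, whereas $\mathcal O(\mathrm{id}_{G/G};*,*)=\mathbb Z/2$. Thus $\eta_{\mathcal O}$ is not fully faithful, hence not a weak equivalence. $\square$

A Quillen equivalence only tests $\eta_{\mathcal O}$ for *cofibrant* $\mathcal O$. The operad above is not built by freely adding operations: its nontrivial element over $G/G$ becomes trivial on restriction to $G/e$. If we add an operation over $G/H$ freely, its restriction to $G/e$ is as free as it can be, and one can hope that the operation is recovered from that restriction as a fixed point. Terms turn this hope into a computation.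

## 6. Unique decomposition and the universal property

From now on the maps $p_\lambda$ in the data $(X,\Lambda)$ are admissible. Recall $F(X,\Lambda)=\phi_*\mathrm{Term}(X,\Lambda)$, a discrete operad with colors $X$. It contains the *generators*
$$\gamma_\lambda\in F(p_\lambda;x_\lambda,y_\lambda),\qquad(\gamma_\lambda)_v=(\lambda,v)(u)_{u\in p_\lambda^{-1}(v)} .$$
They are equivariant: $g\cdot(\lambda,v)(u)_u=(\lambda,gv)(g^{-1}b)_b$, and renaming by $g$ gives $(\lambda,gv)(b)_b$. For $\omega\in F(p;x,y)$ let $\mathrm{ht}(\omega)=\max_v\mathrm{ht}(\omega_v)$ ($0$ if $V=\emptyset$). Over an orbit all $\omega_v$ have the same height, by equivariance. Base change does not increase height, since it only renames components.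

**Lemma 6.1 (unique decomposition).** Let $\omega\in F(p:U\to V;x,y)$ with $V$ an orbit. Exactly one of the following holds.

- (D0) $p$ is an isomorphism, $x=yp$, and $\omega=1_p^y$.
- (D1) There are unique $\lambda$, $f:V\to V_\lambda$, a $G$-map $q:U\to P=V\times_{V_\lambda}U_\lambda$ over $V$, and $t\in F(q;x,f'^*x_\lambda)$ such that $y=y_\lambda f$ and $\omega=(f,f')^*\gamma_\lambda\circ t$. Here $f':P\to U_\lambda$ is the projection, $q$ is admissible, and $\mathrm{ht}(t)<\mathrm{ht}(\omega)$.

In Example 1.4, the family $m(\tau,e)$ over $*$ has $f=\mathrm{id}$, $P\cong C_2$, $q$ the multiplication by $\tau$ (since $q^{-1}(e)=\{\tau\}$), and $t$ consisting of variables.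

*Proof.* The plan is to parse all $\omega_v$ at once and see that the parsing is equivariant. By equivariance either all $\omega_v$ are variables or none is. In the first case each fiber $p^{-1}(v)$ is a single point $s$ with $x(s)=y(v)$. So $p$ is bijective, $x=yp$, and $\omega_v$ is the variable $p^{-1}(v)$, i.e. the identity on $v$ renamed; so $\omega=(\mathrm{id},p)^*1_y=1_p^y$.

In the second case $\omega_v=m_v(t_{(v,a)})_{a\in\mathrm{ar}(m_v)}$ uniquely, with $t_{(v,a)}$ a term in variables $S_{(v,a)}$ and $p^{-1}(v)=\coprod_aS_{(v,a)}$. From $\omega_{gv}=g\bullet\omega_v$ and unique readability,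
$$m_{gv}=gm_v,\qquad S_{(gv,ga)}=gS_{(v,a)},\qquad t_{(gv,ga)}=g\bullet t_{(v,a)} .$$
So $v\mapsto m_v$ is a $G$-map from the orbit $V$ to $E=\coprod_\lambda V_\lambda$, i.e. $m_v=(\lambda,f(v))$ for a unique $\lambda$ and $G$-map $f:V\to V_\lambda$. Comparing output colors, $y=y_\lambda f$. The pairs $(v,a)$ with $a\in p_\lambda^{-1}(f(v))$ are exactly the elements of $P$. Put $q(s)=(v,a)$ for $s\in S_{(v,a)}$. This is a $G$-map over $V$ with $q^{-1}(v,a)=S_{(v,a)}$, and it is admissible by Lemma 2.2(c). The family $t=(t_u)_{u\in P}$ is equivariant, and $t_{(v,a)}$ has output color $x_\lambda(a)=(f'^*x_\lambda)(v,a)$, so $t\in F(q;x,f'^*x_\lambda)$. Since $((f,f')^*\gamma_\lambda)_v$ is $(\lambda,f(v))$ applied to the variables $(v,a)$, substitution gives $\omega=(f,f')^*\gamma_\lambda\circ t$. The height drops by the definition of height (if $P=\emptyset$, then $\mathrm{ht}(t)=0<1=\mathrm{ht}(\omega)$).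

Conversely, for any $(\lambda,f,q,t)$ as in (D1) we have $\omega_v=(\lambda,f(v))(t_{(v,a)})_a$. From this $\lambda$, $f$, $q$ (via the variables of $t_{(v,a)}$) and $t$ are read off, and $\omega_v$ is not a variable. So (D1) is unique and excludes (D0). $\square$

**Proposition 6.2 (universal property).** Let $(B,\mathcal Q)$ be any discrete colored $(\mathscr O_G,\mathscr O_{\mathcal T})$-operad, $B$ any presheaf. Morphisms $\Phi:F(X,\Lambda)\to(B,\mathcal Q)$ correspond bijectively, via their color map and the images of the $\gamma_\lambda$, to pairs $(\varphi,(\bar\omega_\lambda)_\lambda)$ with $\varphi:X\to B$ a map of presheaves and $\bar\omega_\lambda\in\mathcal Q(p_\lambda;\varphi x_\lambda,\varphi y_\lambda)$.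

*Proof.* **Step 1 (uniqueness and definition).** A morphism with this data satisfies
$$\Phi(1_p^y)=1_p^{\varphi y},\qquad\Phi\big((f,f')^*\gamma_\lambda\circ t\big)=(f,f')^*\bar\omega_\lambda\circ\Phi(t),\tag{6.3}$$
with $\Phi$ componentwise over the orbits of the base. By Lemma 6.1 and induction on height this determines $\Phi$. Conversely, read (6.3) as a recursive definition. The types match since $\varphi$ is natural: $(f,f')^*\bar\omega_\lambda$ has colors $f'^*\varphi x_\lambda=\varphi(f'^*x_\lambda)$ and $f^*\varphi y_\lambda=\varphi(y_\lambda f)$. It remains to check that this $\Phi$ is a morphism and hits the prescribed $\bar\omega_\lambda$.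

**Step 2 (base change).** Claim: $\Phi((g,\bar g)^*\omega)=(g,\bar g)^*\Phi(\omega)$ for every cartesian $(g,\bar g)$ from $p'':U''\to V''$ to $p:U\to V$. Everything is componentwise, so let $V'',V$ be orbits, and induct on $\mathrm{ht}(\omega)$. For $\omega=1_p$ use Lemma 3.3(ii) on both sides. Let $\omega=(f,f')^*\gamma_\lambda\circ t$ as in (D1). Put $P''=V''\times_{V_\lambda}U_\lambda$ (via $fg$), $g'=g\times\mathrm{id}:P''\to P$, and $q''=(p'',f'q\bar g):U''\to P''$. This lands in $P''$ because $fgp''=fp\bar g=p_\lambda f'q\bar g$, and $g'q''=(gp'',f'q\bar g)=(p\bar g,f'q\bar g)=q\bar g$. The square $(g,g')$ from $P''\to V''$ to $P\to V$ is cartesian. So is $(g,\bar g)$, which is its pasting with the square formed by $\bar g$, $g'$, $q''$, $q$; hence $(g',\bar g):q''\to q$ is cartesian. By (B3) and (B2),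
$$(g,\bar g)^*\omega=(g,g')^*(f,f')^*\gamma_\lambda\circ(g',\bar g)^*t=(fg,f'g')^*\gamma_\lambda\circ(g',\bar g)^*t,$$
and $f'g'$ is the projection $P''\to U_\lambda$. So this is the decomposition (D1) of $(g,\bar g)^*\omega$. By (6.3), induction applied to the components of $t$, and the same computation in $\mathcal Q$,
$$\Phi((g,\bar g)^*\omega)=(fg,f'g')^*\bar\omega_\lambda\circ(g',\bar g)^*\Phi(t)=(g,\bar g)^*\big((f,f')^*\bar\omega_\lambda\circ\Phi(t)\big)=(g,\bar g)^*\Phi(\omega).$$

**Step 3 (composition).** Claim: $\Phi(\omega\circ\theta)=\Phi(\omega)\circ\Phi(\theta)$. Let the base of $\omega$ be an orbit and induct on $\mathrm{ht}(\omega)$. If $\omega=1_p$, Lemma 3.3(iii) and Step 2 give $\Phi(1_p\circ\theta)=\Phi((p^{-1},\mathrm{id})^*\theta)=(p^{-1},\mathrm{id})^*\Phi(\theta)=1_p\circ\Phi(\theta)$. If $\omega=(f,f')^*\gamma_\lambda\circ t$, then $\omega\circ\theta=(f,f')^*\gamma_\lambda\circ(t\circ\theta)$ is the decomposition (D1) of $\omega\circ\theta$. By induction $\Phi(t\circ\theta)=\Phi(t)\circ\Phi(\theta)$, so $\Phi(\omega\circ\theta)=(f,f')^*\bar\omega_\lambda\circ\Phi(t)\circ\Phi(\theta)=\Phi(\omega)\circ\Phi(\theta)$.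

**Step 4 (identities and generators).** Identities are preserved by (6.3) with $p=\mathrm{id}$. Let $k:U_\lambda\to V_\lambda\times_{V_\lambda}U_\lambda$ be canonical and $\mathrm{pr}=k^{-1}$. By Lemma 3.3(i) and (B2), $\gamma_\lambda=(\mathrm{id},\mathrm{pr})^*\gamma_\lambda\circ1_k$, which is its decomposition (D1). So $\Phi(\gamma_\lambda)=(\mathrm{id},\mathrm{pr})^*\bar\omega_\lambda\circ1_k=\bar\omega_\lambda$. $\square$

## 7. The model structure on operads colored by $G$-sets

### Limits, colimits and smallness

Recall that a finitary essentially algebraic theory has sorts, total operations, partial operations whose domains are cut out by finitely many equations between total operations, and equational axioms; small categories, with their partially defined composition, are an example. Its category of models is locally finitely presentable (Adámek–Rosický, *Locally Presentable and Accessible Categories*, Thm 3.36). So it is complete and cocomplete, every object is small, and limits and filtered colimits are computed on sorts.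

$\mathcal M'$ is of this kind. The sorts are $X$ and, for every admissible $p:U\to V$ with $V$ an orbit and every $j\ge0$, the set $O_{p,j}=\coprod_{x,y}\mathcal O(p;x,y)_j$. The total operations are the $G$-action on $X$, the input and output colors $O_{p,j}\to X$ (one for each $u\in U$ and each $v\in V$), the simplicial operators, and base changes along cartesian squares over orbits. Identities are partial on $X^V$, defined on equivariant families, and compositions are partial on $O_{p,j}\times\prod_iO_{q_i,j}$, defined when colors match; both domains are given by finitely many equations. For $\mathcal M$ replace $X$ by sorts $A(V)$, $V$ an orbit, with restriction maps.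

The inclusion $\iota:\mathcal M'\to\mathcal M$ replaces $X$ by the fixed points $X^H$, which are finite limits; so $\iota$ preserves limits and filtered colimits. Hence it has a left adjoint $R$ (*loc. cit.*, Thm 1.66).

### The set $I$ and the trivial fibrations

Let $D_H=F(G/H,\emptyset)$, simplicially constant. For admissible $p:U\to V$ with $V$ an orbit and a set $\Lambda$, let $F_p(\Lambda)=F(U\sqcup V,\Lambda)$ with all generators of type $(p;\mathrm{in}_U,\mathrm{in}_V)$. A map of sets $\alpha:\Lambda\to\Lambda'$ induces, functorially, a map of $G$-operads of terms by $(\lambda,v)\mapsto(\alpha\lambda,v)$ on symbols, hence a map $F_p(\Lambda)\to F_p(\Lambda')$, the identity on colors, with $\gamma_\lambda\mapsto\gamma_{\alpha\lambda}$. So for a simplicial set $K$, $j\mapsto F_p(K_j)$ is a simplicial object with constant colors, i.e. an object $C_p[K]\in\mathcal M'$, functorial in $K$.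

Let $(B,\mathcal Q)\in\mathcal M$. Maps $D_H\to(B,\mathcal Q)$ are elements of $B(G/H)$, by Proposition 6.2 and Yoneda. Maps $C_p[K]\to(B,\mathcal Q)$ are triples $x\in B(U)$, $y\in B(V)$, $K\to\mathcal Q(p;x,y)$. Indeed $U\sqcup V$ is a coproduct of representables in $\mathrm{Psh}(\mathscr O_G)$, since fixed points preserve disjoint unions; degreewise morphisms are given by functions $K_j\to\mathcal Q(p;x,y)_j$ by Proposition 6.2; and they commute with simplicial operators iff they do so on generators, by the uniqueness in Proposition 6.2. Let
$$I=\{\emptyset\to D_H\}_{H\le G}\cup\{C_p[\partial\Delta^k]\to C_p[\Delta^k]\}_{p,\,k\ge0} .$$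

**Lemma 7.1.** For a map in $\mathcal M$ the following are equivalent: it is a weak equivalence and a fibration; it is surjective on colors at every orbit and all its maps of operation spaces are trivial Kan fibrations; it has the right lifting property (RLP) against $I$.

*Proof.* The second and third are equivalent by the description of maps out of $D_H$ and $C_p[K]$. If the first holds, maps of operation spaces are Kan fibrations and weak equivalences. Given a color $y$ at $G/H$, essential surjectivity gives an isomorphism $fx\cong y$ in $\pi_0$, and the isofibration property lifts it to $x\cong x'$ with $fx'=y$. Conversely, assume the second. The map is fully faithful and essentially surjective. Given an isomorphism $fx\cong y'$ in $\pi_0$, choose $x'$ with $fx'=y'$; full faithfulness on $\pi_0$ lifts it to an isomorphism $x\cong x'$. $\square$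

The next lemma is what allows us to move ambient factorizations into $\mathcal M'$: any color presheaf is covered by a $G$-set, and pulling operations back along the cover costs only a trivial fibration.

**Lemma 7.2.** Let $u:\mathcal X\to\mathcal Z$ be a map with $\mathcal X\in\mathcal M'$ and $\mathcal Z=(A_{\mathcal Z},\mathcal O_{\mathcal Z})\in\mathcal M$. Then $u$ factors as $\mathcal X\to\mathcal Z'\xrightarrow{\tau}\mathcal Z$ with $\mathcal Z'\in\mathcal M'$ and $\tau$ an ambient trivial fibration.

*Proof.* Let $A'=A_{\mathcal X}\sqcup\coprod_{H,\,a\in A_{\mathcal Z}(G/H)}G/H$. It lies in $\mathrm{Set}^G$, since fixed points preserve disjoint unions. The map $u$ and Yoneda give $\alpha:A'\to A_{\mathcal Z}$, surjective at all orbits. Put $\mathcal Z'=(A',\alpha^*\mathcal O_{\mathcal Z})$ with $\alpha^*\mathcal O_{\mathcal Z}(p;x,y)=\mathcal O_{\mathcal Z}(p;\alpha x,\alpha y)$. Then $u$ factors through $\tau=(\alpha,\mathrm{id})$, and Lemma 7.1 applies to $\tau$. $\square$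

### Verification of the axioms

In $\mathcal M'$ let $W$ and $\mathrm{Fib}$ be the ambient classes and $\mathrm{Cof}'$ the class of maps with the left lifting property (LLP) in $\mathcal M'$ against $W\cap\mathrm{Fib}$. Limits and colimits exist. Two-out-of-three and closure under retracts are clear.

**Step 1 (cofibrations).** We show
$$\mathrm{Cof}'=\{\text{ambient cofibrations between objects of }\mathcal M'\}.\tag{7.3}$$
Let $i:\mathcal X\to\mathcal Y$ be in $\mathrm{Cof}'$. Factor $i$ in $\mathcal M$ as an ambient cofibration $u:\mathcal X\to\mathcal Z$ followed by an ambient trivial fibration $\mathcal Z\to\mathcal Y$, and take $\mathcal X\to\mathcal Z'\xrightarrow{\tau}\mathcal Z$ from Lemma 7.2. Then $\mathcal Z'\to\mathcal Z\to\mathcal Y$ is in $W\cap\mathrm{Fib}$, so it has a section $\mathcal Y\to\mathcal Z'$ under $\mathcal X$. Composing with $\tau$ exhibits $i$ as a retract of $u$, so $i$ is an ambient cofibration. Conversely, an ambient cofibration between objects of $\mathcal M'$ lifts against all ambient trivial fibrations, and $\mathcal M'$ is full.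

**Step 2 (lifting).** $\mathrm{Cof}'$ lifts against $W\cap\mathrm{Fib}$ by definition. By (7.3), maps in $\mathrm{Cof}'\cap W$ are ambient trivial cofibrations, so they lift against $\mathrm{Fib}$.

**Step 3 (factorizations).** The small object argument for $I$ in $\mathcal M'$ factors any map as a relative $I$-cell complex, which is in $\mathrm{Cof}'$ by Lemma 7.1, followed by a map with the RLP against $I$, i.e. in $W\cap\mathrm{Fib}$. For the other factorization of $\mathcal X\to\mathcal Y$, factor it in $\mathcal M$ as an ambient trivial cofibration $\mathcal X\to\mathcal Z$ followed by a fibration $\mathcal Z\to\mathcal Y$, and take $\mathcal X\to\mathcal Z'\to\mathcal Z$ from Lemma 7.2. Then $\mathcal X\to\mathcal Z'$ is in $W$ by two-out-of-three, and $\mathcal Z'\to\mathcal Y$ is a fibration. Factor $\mathcal X\to\mathcal Z'$ in $\mathcal M'$ as $\mathcal X\to\mathcal V\to\mathcal Z'$ with first map in $\mathrm{Cof}'$ and second in $W\cap\mathrm{Fib}$. Then $\mathcal X\to\mathcal V$ is in $\mathrm{Cof}'\cap W$ by two-out-of-three, and $\mathcal V\to\mathcal Y$ is in $\mathrm{Fib}$.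

This proves the first sentence of Theorem A. Moreover, if $\mathcal O\in\mathcal M'$ is cofibrant, factor $\emptyset\to\mathcal O$ as an $I$-cell complex followed by a map in $W\cap\mathrm{Fib}$; the latter has a section. So *every cofibrant object is a retract of an $I$-cell complex*, a transfinite composition, formed in $\mathcal M'$, of pushouts of maps in $I$, starting at $\emptyset$.

## 8. Cofibrant objects are levelwise families of terms

**Lemma 8.1.** If $\mathcal O\in\mathcal M'$ is an $I$-cell complex, then for each $j$ the discrete operad $\mathcal O_j$ is isomorphic to some $F(X,\Lambda_j)=\phi_*\mathrm{Term}(X,\Lambda_j)$.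

*Proof.* **Step 1 (passing to degree $j$ preserves colimits).** Let $\mathrm{Op}$ be the category of discrete operads with colors in $\mathrm{Set}^G$, and $\mathrm{ev}_j:\mathcal M'\to\mathrm{Op}$, $\mathcal O\mapsto\mathcal O_j$. For a set $Z$ the simplicial set $\ell\mapsto Z^{\Delta([j],[\ell])}$ is the value at $Z$ of the right adjoint of $Y\mapsto Y_j$ on simplicial sets, because $(\Delta^\ell)_j=\Delta([j],[\ell])$. This right adjoint preserves products. So for $(B,\mathcal Q)\in\mathrm{Op}$ the simplicial sets with $\ell$-simplices $\mathcal Q(p;x,y)^{\Delta([j],[\ell])}$ inherit the structure of an operad with colors $B$, and a compatible family of maps from $\mathcal O$ into it is the same as a compatible family of maps from $\mathcal O_j$ into $\mathcal Q$, since two maps into the right adjoint agree iff their adjuncts do. Thus $\mathrm{ev}_j$ has a right adjoint and preserves colimits.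

**Step 2 (every stage is free in degree $j$).** Call an object of $\mathrm{Op}$ *free on $(X,\Lambda)$* if it has the universal property of Proposition 6.2 in $\mathrm{Op}$; it is then isomorphic to $F(X,\Lambda)$. By transfinite induction every stage is free in degree $j$, with transition maps corresponding to inclusions of data.

- $\emptyset$ is free on $(\emptyset,\emptyset)$.
- A pushout along $\emptyset\to D_H$ replaces $(X,\Lambda)$ by $(X\sqcup G/H,\Lambda)$.
- Consider a pushout along $C_p[\partial\Delta^k]\to C_p[\Delta^k]$ with attaching colors $x,y$. In degree $j$, a map from it to $(B,\mathcal Q)$ is a datum $(\varphi,(\bar\omega_\lambda))$ together with a map of sets $\Delta^k_j\to\mathcal Q(p;\varphi x,\varphi y)$ prescribed on $\partial\Delta^k_j$. So it is free on $(X,\Lambda\sqcup(\Delta^k_j\setminus\partial\Delta^k_j))$, the new generators having type $(p;x,y)$.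
- At limit stages, maps out of the colimit are compatible families of data, so the colimit is free on $(\bigcup X_\beta,\bigcup\Lambda_\beta)$. $\square$

**Proposition 8.2.** $\eta_{\mathcal O}:\mathcal O\to\phi_*\phi^*\mathcal O$ is an isomorphism for every cofibrant $\mathcal O\in\mathcal M'$.

*Proof.* For an $I$-cell complex, $(\eta_{\mathcal O})_j=\eta_{\mathcal O_j}$ is an isomorphism by Proposition 4.3, because $\mathcal O_j$ is in the essential image of $\phi_*$ by Lemma 8.1. A cofibrant object is a retract of an $I$-cell complex, $\eta$ is natural, and a retract of an isomorphism is an isomorphism. $\square$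

The isomorphisms $\mathcal O_j\cong F(X,\Lambda_j)$ are not claimed to be compatible with the simplicial operators, and they need not be: $\eta_{\mathcal O}$ is already a simplicial map, and we only test it degree by degree.

## 9. The Quillen equivalence

Recall that a Quillen adjunction is a Quillen equivalence iff, for all cofibrant $\mathcal O$ in the source of the left adjoint and fibrant $\mathcal P$ in its target, a map out of the image of $\mathcal O$ is a weak equivalence exactly when its adjunct is.

**End of the proof of Theorem A.** By Lemma 4.2(2), $\phi_*$ preserves fibrations and trivial fibrations, so $\phi^*\dashv\phi_*$ is a Quillen adjunction. Let $\mathcal O\in\mathcal M'$ be cofibrant, $\mathcal P\in\mathcal N$ fibrant, and $F:\phi^*\mathcal O\to\mathcal P$ a map with adjunct $F^\flat=\phi_*F\circ\eta_{\mathcal O}$. By Lemma 4.2(2), $F$ is a weak equivalence iff $\phi_*F$ is. By Proposition 8.2, $\eta_{\mathcal O}$ is an isomorphism, so $\phi_*F$ is a weak equivalence iff $F^\flat$ is. $\square$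

## 10. Cofibrant objects on both sides and stabilizers of terms

**Proof of Theorem B.1.** The first claim is (7.3). Let $\mathcal Z\in\mathcal M$ be cofibrant, and apply Lemma 7.2 to $\emptyset\to\mathcal Z$. The trivial fibration $\mathcal Z'\to\mathcal Z$ with $\mathcal Z'\in\mathcal M'$ has a section, so $A_{\mathcal Z}$ is a retract of $A_{\mathcal Z'}\in\mathrm{Set}^G$. The inclusion $\mathrm{Set}^G\subseteq\mathrm{Psh}(\mathscr O_G)$ has the left adjoint $A\mapsto A(G/e)$, and a presheaf lies in $\mathrm{Set}^G$ iff the unit is an isomorphism at it; a retract of an isomorphism is an isomorphism. So $A_{\mathcal Z}\in\mathrm{Set}^G$ and $\mathcal Z\in\mathcal M'$.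

The left adjoint $R$ exists by Section 7, and $\iota$ preserves and reflects weak equivalences and fibrations. For cofibrant $\mathcal Z$ the unit $\mathcal Z\to\iota R\mathcal Z$ is an isomorphism, since $\mathcal Z\in\mathcal M'$ and $\iota$ is fully faithful. For fibrant $\mathcal P\in\mathcal M'$, a map $F:R\mathcal Z\to\mathcal P$ is then a weak equivalence iff $\iota F$ is, iff its adjunct, $\iota F$ composed with the unit, is. $\square$

**Proof of Theorem B.2.** Full faithfulness of $\phi_*$ is Proposition 4.3; preservation and reflection is Lemma 4.2(2); the claim on $\eta$ is Proposition 8.2. For the last claim, $\phi^*$ preserves cofibrant objects, $\eta$ is an isomorphism on them, and $\epsilon$ is always one. So it suffices that $\phi_*\mathcal P$ is cofibrant when $\mathcal P\in\mathcal N$ is. Factoring $\emptyset\to\phi_*\mathcal P$, choose a trivial fibration $\tau:\mathcal O\to\phi_*\mathcal P$ with $\mathcal O$ an $I$-cell complex, and let $F=\epsilon\circ\phi^*\tau:\phi^*\mathcal O\to\mathcal P$. Then $\phi_*F\circ\eta_{\mathcal O}=\tau$ and $\eta_{\mathcal O}$ is an isomorphism,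 so $\phi_*F$ is a trivial fibration, hence so is $F$ by Lemma 4.2(2). Since $\mathcal P$ is cofibrant, $F$ has a section. So $\phi_*\mathcal P$ is a retract of $\phi_*\phi^*\mathcal O\cong\mathcal O$, and is cofibrant. $\square$

**Proof of Theorem B.3.** **Step 1 (reduction to terms).** By the previous proof, $\mathcal P$ is a retract of $\phi^*\mathcal O$ with $\mathcal O$ an $I$-cell complex, and by Lemma 8.1 and $\epsilon$ we have $(\phi^*\mathcal O)_j\cong\mathrm{Term}(X,\Lambda_j)$. The stabilizer of a simplex is contained in that of its image under the equivariant map $\mathcal P\to\phi^*\mathcal O$. The family $\mathcal F_{\mathcal T}$ is closed under subgroups: a subgroup of $\Gamma_\rho$ is the graph of the restriction of $\rho$ to some $K\le H$, and restrictions of admissible sets are admissible by (iii), as $\mathrm{Stab}_K(s)=K\cap\mathrm{Stab}_H(s)\to K$. So it suffices to treat a term $t\in\mathrm{Term}(S,x;c)$ with $S=\{1,\dots,n\}$.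

**Step 2 (the stabilizer is a graph).** If $(1,\sigma)$ fixes $t$, then $\sigma=\mathrm{id}$, since each variable occupies exactly one position. So the stabilizer is the graph of an action on $S$ of its projection to $G$.

**Step 3 (the action is admissible).** We show by induction on height: whenever $H\le G$ acts on $S$ and the graph of this action fixes $t$, i.e. $h\bullet t=t$ for all $h\in H$, then $S$ is an admissible $H$-set. If $t$ is a variable, $S$ is a point, and $H\to H$. Let $t=m(t_a)_a$ with $m=(\lambda,v)$. By unique readability $hm=m$, so $H\le\mathrm{Stab}(v)$, and $hS_a=S_{ha}$, $h\bullet t_a=t_{ha}$. The set $\mathrm{ar}(m)=p_\lambda^{-1}(v)$ is an admissible $\mathrm{Stab}(v)$-set because $p_\lambda$ is admissible, hence it is an admissible $H$-set. Let $s\in S_a$ and $K=\mathrm{Stab}_H(a)$. Then $K\to H$, and $K$ acts on $S_a$ with graph fixing $t_a$, so $\mathrm{Stab}_K(s)\to K$ by induction. If $h\in H$ fixes $s\in S_a$, then $s\in S_a\cap S_{ha}$ forces $ha=a$; so $\mathrm{Stab}_H(s)\le K$, and $\mathrm{Stab}_H(s)=\mathrm{Stab}_K(s)\to K\to H$.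

This proves the first sentence of B.3. For the second, a simplex fixed by $\Gamma$ has a stabilizer in $\mathcal F_{\mathcal T}$ containing $\Gamma$, so $\Gamma\in\mathcal F_{\mathcal T}$ by closure under subgroups. $\square$

With Theorem B.4 proved in Section 5, this completes the proof of Theorem B. $\blacksquare$
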